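# Closed ideals of a $C^*$-algebra and compatible families on its commutative subalgebras

## 1. Three theorems on the comparison map $\eta:\mathcal I\to\tilde{\mathcal T}$

All algebras and subalgebras are unital, and "ideal" means norm-closed two-sided ideal unless we say otherwise.

Let $\mathcal I$ be the contravariant functor that sends a unital $C^*$-algebra $\mathcal A$ to its complete lattice of ideals. Let $\tilde{\mathcal T}$ be the contravariant functor that sends $\mathcal A$ to the limit of the lattices of closed subsets of $\mathrm{Spec}(V)$. Here $V$ runs over the commutative $C^*$-subalgebras of $\mathcal A$ containing the unit, and the connecting maps come from restricted inner automorphisms of $\mathcal A$. For $J\in\mathcal I(\mathcal A)$ put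
$$\eta_{\mathcal A}(J)=(J\cap V)_{V},$$
where closed subsets of $\mathrm{Spec}(V)$ are identified with closed ideals of $V$.

**Theorem A.** $\eta:\mathcal I\to\tilde{\mathcal T}$ is a natural transformation with injective components, and any natural isomorphism $\mathcal I\to\tilde{\mathcal T}$ must equal $\eta$. There is a separable unital $C^*$-algebra $\mathcal A$, namely the unital $C^*$-algebra generated by a universal contraction, for which $\eta_{\mathcal A}$ is not surjective. Hence $\mathcal I$ and $\tilde{\mathcal T}$ are not naturally isomorphic.

**Theorem B.** The class of unital $C^*$-algebras $\mathcal A$ for which $\eta_{\mathcal A}$ is an isomorphism is closed under quotients. Hence $\eta$ also fails to be an isomorphism for every unital algebra that has the algebra of Theorem A as a quotient, for example the full group $C^*$-algebras $C^*(F_n)$, $2\le n\le\infty$.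

**Theorem C.** If $\mathcal A$ has real rank zero (e.g. von Neumann, AW\*, AF, Cuntz, Calkin algebras), then $\eta_{\mathcal A}$ is an isomorphism. So $\eta$ is a natural isomorphism on the full subcategory of unital real rank zero algebras (and, trivially, on commutative algebras).

In plain words: every commutative subalgebra $V$ is the algebra of continuous functions on a space, and an ideal of $\mathcal A$ leaves a trace $J\cap V$ on it, which is a closed subset of that space. The traces for different $V$ fit together. Conversely, suppose we choose a closed ideal in each $V$, fitting together under inclusions and unitary conjugations. Must the choice come from one ideal of $\mathcal A$? The problem, taken from Nadish de Silva and Rui Soares Barbosa, "Partial and Total Ideals of Von Neumann Algebras", arXiv:1408.1172 (2014), is whether $\tilde{\mathcal T}$ and $\mathcal I$ are naturally isomorphic. Theorem A says no. Theorem C says that with enough projections the answer to the question about families is yes.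

## 2. The limit $\tilde{\mathcal T}(\mathcal A)$ as a set of compatible families of ideals

We now make the definitions precise. Let $\mathbf{uC^*}$ be the category of unital $C^*$-algebras and unital $*$-homomorphisms, and $\mathbf{KHaus}$ the category of compact Hausdorff spaces. $\mathbf{CMSLat}$ is the category of complete meet-semilattices: partially ordered sets in which every subset has a meet, with maps that preserve all meets. A bijective morphism of $\mathbf{CMSLat}$ is an isomorphism, because $x\le y$ holds exactly when $x\wedge y=x$.

**Definition (the functor $\mathcal I$).** $\mathcal I(\mathcal A)$ is the set of ideals of $\mathcal A$ ordered by inclusion; meets are intersections. For $\phi:\mathcal A\to\mathcal B$, the map $\mathcal I(\phi):\mathcal I(\mathcal B)\to\mathcal I(\mathcal A)$ is $I\mapsto\phi^{-1}(I)$.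

**Definition (the functor $\mathcal T$).** $\mathcal T:\mathbf{KHaus}\to\mathbf{CMSLat}$ sends a space to its closed subsets, with $C_1\le C_2$ if and only if $C_1\supset C_2$. It sends a continuous map $f$ to $C\mapsto f(C)$.

**Definition (the diagram and the extension).** $\mathbf S(\mathcal A)$ has as objects the commutative $C^*$-subalgebras of $\mathcal A$ containing the unit. Its morphisms $V\to W$ are the restrictions of inner automorphisms $a\mapsto uau^*$ ($u\in\mathcal A$ unitary) with $uVu^*\subset W$. Applying the contravariant Gel'fand spectrum gives the diagram $G(\mathcal A)$ in $\mathbf{KHaus}$, and $\tilde{\mathcal T}(\mathcal A)=\varprojlim\mathcal T\circ G(\mathcal A)$. A $*$-homomorphism $\phi:\mathcal A\to\mathcal B$ acts through $V\mapsto\phi(V)$ and the continuous maps $\mathrm{Spec}(\phi(V))\to\mathrm{Spec}(V)$.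

Nothing in the sequel needs the spectra themselves, because everything can be said with ideals.

**Lemma 1.** $\tilde{\mathcal T}(\mathcal A)$ is the set of families $(I_V)_{V\in\mathbf S(\mathcal A)}$ of closed ideals $I_V\subset V$ such that

* (a) $I_V=I_W\cap V$ whenever $V\subset W$;
* (b) $I_{uVu^*}=uI_Vu^*$ for all unitaries $u\in\mathcal A$;

ordered by componentwise inclusion, with componentwise intersections as meets. For $\phi:\mathcal A\to\mathcal B$, the map $\tilde{\mathcal T}(\phi)$ sends $(I_U)_{U\in\mathbf S(\mathcal B)}$ to $\big((\phi|_V)^{-1}(I_{\phi(V)})\big)_{V\in\mathbf S(\mathcal A)}$.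

*Proof.* By Gel'fand duality, closed sets $C\subset\mathrm{Spec}(V)$ correspond to closed ideals $\{v\in V:\chi(v)=0\ \forall\chi\in C\}$ of $V$, and a larger $C$ gives a smaller ideal. So the order of $\mathcal T(\mathrm{Spec}(V))$ becomes inclusion of ideals. Let $\alpha:V\to W$ be a unital $*$-homomorphism between commutative algebras, and let $C_W$ correspond to $I_W$. The induced map of spectra is $\chi\mapsto\chi\circ\alpha$. The image of $C_W$ is closed by compactness, and it corresponds to
$$\{v\in V:\chi(\alpha(v))=0\ \forall\chi\in C_W\}=\alpha^{-1}(I_W).$$
So the connecting maps are $I_W\mapsto\alpha^{-1}(I_W)$. They preserve all intersections.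

A limit in $\mathbf{CMSLat}$ is the set of compatible families in the product with pointwise meets. Hence $\tilde{\mathcal T}(\mathcal A)$ consists of the families with $I_V=\alpha^{-1}(I_W)$ for every morphism $\alpha:V\to W$ of $\mathbf S(\mathcal A)$. For an inclusion this is (a). For $v\mapsto uvu^*$, $V\to uVu^*$, it is (b). Conversely, every morphism $V\to W$ factors as $V\to uVu^*\subset W$, so (a) and (b) give all the conditions. The formula for $\tilde{\mathcal T}(\phi)$ is the same computation for $\phi|_V:V\to\phi(V)$. $\square$

Two cases can be done by hand.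

*Commutative $\mathcal A$.* Conjugations are trivial, and by (a) a family is determined by its component at the largest subalgebra $\mathcal A$, which may be any closed ideal. So $\eta_{\mathcal A}$ is bijective.

*$\mathcal A=M_2(\mathbb C)$.* The commutative subalgebras are $\mathbb C1$ and $V_p=\mathbb Cp+\mathbb C(1-p)$ for rank-one projections $p$. If $I_{\mathbb C1}=\mathbb C1$, then $1\in I_V$ for every $V$ by (a), and the family is $\eta(M_2)$. If $I_{\mathbb C1}=0$, then $I_{V_p}$ is one of $0$, $\mathbb Cp$, $\mathbb C(1-p)$. Choose a unitary $u$ with $upu^*=1-p$. Then $uV_pu^*=V_p$, so (b) says $I_{V_p}=uI_{V_p}u^*$, which excludes $\mathbb Cp$ and $\mathbb C(1-p)$. The family is $\eta(0)$. So $\eta_{M_2}$ is bijective, and condition (b) is what makes it so: with (a) alone one could choose $\mathbb Cp$ or $0$ for each $V_p$ independently.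

**Lemma 2.** $\eta:\mathcal I\to\tilde{\mathcal T}$ is a natural transformation, and $\eta_{\mathcal A}(J)\le\eta_{\mathcal A}(J')$ if and only if $J\subset J'$. In particular each $\eta_{\mathcal A}$ is injective, and it is an isomorphism as soon as it is surjective.

*Proof.* $(J\cap V)_V$ satisfies (a) trivially and (b) because $uJu^*=J$. Intersections of ideals go to componentwise intersections. Naturality holds because $\phi^{-1}(J)\cap V=(\phi|_V)^{-1}(J\cap\phi(V))$. Let $C^*(1,x)$ be the unital $C^*$-algebra generated by $x$. A closed ideal is self-adjoint, hence the span of its self-adjoint elements, and a self-adjoint $x$ is in $J$ if and only if $x\in J\cap C^*(1,x)$. So if $J\cap V\subset J'\cap V$ for all $V$, then $J\subset J'$; the converse is clear. The rest follows. $\square$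

## 3. Rigidity: a natural isomorphism can only be $\eta$

One algebra with $\eta_{\mathcal A}$ not surjective does not yet show that the functors are non-isomorphic, since another isomorphism might exist. The next proposition excludes this.

**Proposition 3.** Any natural isomorphism $\tau:\mathcal I\to\tilde{\mathcal T}$ equals $\eta$.

*Proof.*

**Step 1.** *We show $\tau_V=\eta_V$ for commutative $V$, by testing on characters.* We saw that $\eta_V$ is an isomorphism. Let $\sigma_V=\eta_V^{-1}\tau_V$, an order automorphism of $\mathcal I(V)$, natural in commutative $V$. On $\mathcal I(\mathbb C)=\{0,\mathbb C\}$ it is the identity. For a character $\chi:V\to\mathbb C$, naturality gives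
$$\sigma_V(\ker\chi)=\sigma_V(\mathcal I(\chi)(0))=\mathcal I(\chi)(\sigma_{\mathbb C}(0))=\ker\chi .$$
Since $\sigma_V$ is an order automorphism, $J\subset\ker\chi$ if and only if $\sigma_V(J)\subset\sigma_V(\ker\chi)=\ker\chi$. So $J$ and $\sigma_V(J)$ are contained in the same kernels of characters. Every closed ideal of $V$ is the intersection of the kernels containing it, so $\sigma_V(J)=J$.

**Step 2.** *We pass to general $\mathcal A$ by restricting to each $V$.* Let $\iota:V\to\mathcal A$ be the inclusion of some $V\in\mathbf S(\mathcal A)$. Naturality says $\tilde{\mathcal T}(\iota)\tau_{\mathcal A}=\tau_V\mathcal I(\iota)$. Read the component at $V$: the left side at $J$ is $\tau_{\mathcal A}(J)_V$, and the right side is $\tau_V(J\cap V)_V=\eta_V(J\cap V)_V=J\cap V$. So $\tau_{\mathcal A}(J)=\eta_{\mathcal A}(J)$. $\square$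

A natural isomorphism $\tilde{\mathcal T}\to\mathcal I$ has an inverse to which Proposition 3 applies. So for Theorem A it remains to find one $\mathcal A$ for which $\eta_{\mathcal A}$ is not surjective.

## 4. Families pulled back from a commutative quotient

If $(I_V)=\eta_{\mathcal A}(J)$, then $J$ is forced: a self-adjoint $x$ lies in $J$ exactly when $x\in I_{C^*(1,x)}$. The weak spot is addition. If $x$ and $y$ do not commute, no $V$ contains both, and (a), (b) say nothing about $x+y$. So we look for a family with self-adjoint $x_i\in I_{C^*(1,x_i)}$ such that $x_1+x_2+x_3=1$ while $I_{\mathbb C1}=0$.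

A simple source of families is a surjective unital $*$-homomorphism $\pi:\mathcal A\to C(X)$ together with a collection $\mathcal F$ of closed subsets of $X$ that contains $X$ and all closed supersets of its members. Write $Z(g)$ for the zero set of $g$ and try
$$I_V=\{v\in V: Z(\pi(v))\in\mathcal F\}.\tag{1}$$
Condition (a) is automatic, since membership of $v$ depends only on $\pi(v)$. Condition (b) is automatic, since $\pi(uvu^*)=\pi(v)$ in the commutative algebra $C(X)$. Also $VI_V\subset I_V$, because $Z(\pi(wv))\supset Z(\pi(v))$. What must be checked is closure under sums within $V$ and under norm limits.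

The obvious way to get sums is to let $\mathcal F$ be closed under finite intersections, since $Z(\pi(v+w))\supset Z(\pi(v))\cap Z(\pi(w))$. Suppose $\mathcal F$ is also closed under decreasing countable intersections. Then $J=\{x\in\mathcal A:Z(\pi(x))\in\mathcal F\}$ is closed under sums for the same reason. It is norm-closed, because $\|x_n-x\|\le1/n$ with $x_n\in J$ puts all the sets $\{|\pi(x)|\le1/n\}$ in $\mathcal F$, and their intersection is $Z(\pi(x))$. So $J$ is an ideal and the family is $\eta_{\mathcal A}(J)$: nothing is gained.

Hence we need an $\mathcal F$ that is not closed under intersections, in an algebra where commuting elements never reveal this. If $v,w$ lie in a common $V$ and $Z(\pi(v)),Z(\pi(w))\in\mathcal F$, then $Z(\pi(v))\cap Z(\pi(w))$ should be in $\mathcal F$. For $\mathcal A=C(X)$ this is impossible, as all elements commute. We need an obstruction to lifting two functions $a,b\in C(X)$ to commuting self-adjoint elements of $\mathcal A$. Such a pair of lifts is the same as a normal lift of $a+ib$, and normality can be obstructed by an index.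

## 5. The universal contraction, and winding numbers of normal elements

We recall the facts on Toeplitz operators. For $g\in C(\mathbb T)$ let $T_g$ be the compression of multiplication by $g$ to the Hardy space $H^2(\mathbb T)$; then $\|T_g\|\le\|g\|_\infty$. Let $\mathscr T$ be the $C^*$-algebra generated by all $T_g$. It contains the compact operators $\mathcal K$, and there is a symbol map $q:\mathscr T\to\mathscr T/\mathcal K=C(\mathbb T)$ with $q(T_g)=g$ (Coburn). An operator in $\mathscr T$ with nowhere vanishing symbol $g$ is Fredholm, and its index is minus the winding number of $g$ about $0$ (Gohberg–Krein). For example, if $g(\zeta)=\zeta$, then $T_g$ is the unilateral shift, of index $-1$. So the functions $\mathrm{Re}\,\zeta,\mathrm{Im}\,\zeta$ on $\mathbb T$ do not lift to commuting self-adjoint elements of $\mathscr T$: they would give a normal Fredholm operator of index $-1$, while a normal operator $T$ has $\ker T=\ker T^*$, hence index $0$.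

We want this obstruction for all loops in a plane region at once.

**Definition (the algebra $\mathcal A$).** Fix a separable infinite-dimensional Hilbert space $H$. Let $z=\bigoplus_cc$, the sum over all contractions $c$ on $H$, and $\mathcal A=C^*(1,z)$.

$\mathcal A$ is generated by one element, so it is separable. Projecting to summands, and identifying $H$ with other spaces of the same dimension, we get for every contraction $c$ on a separable infinite-dimensional Hilbert space $H'$ a unital $*$-homomorphism $\mathcal A\to B(H')$ with $z\mapsto c$. We use two kinds.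

Let $X$ be a nonempty compact subset of the closed unit disc. Taking $c$ diagonal with entries a sequence dense in $X$ gives a surjective unital $*$-homomorphism
$$\pi:\mathcal A\to C^*(1,c)\cong C(X),\qquad \pi(z)(\zeta)=\zeta .$$

Let $\gamma:\mathbb T\to X$ be a loop. Then $\|T_\gamma\|\le\|\gamma\|_\infty\le1$, so there is $\rho_\gamma:\mathcal A\to\mathscr T$ with $\rho_\gamma(z)=T_\gamma$. The unital $*$-homomorphisms $q\circ\rho_\gamma$ and $x\mapsto\pi(x)\circ\gamma$ from $\mathcal A$ to $C(\mathbb T)$ both send $z$ to $\gamma$, hence
$$q(\rho_\gamma(x))=\pi(x)\circ\gamma\qquad(x\in\mathcal A).\tag{2}$$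

**Lemma 4.** If $n\in\mathcal A$ is normal and $\pi(n)\circ\gamma$ vanishes nowhere, then $\pi(n)\circ\gamma$ has winding number $0$ about $0$.

*Proof.* By (2), $\rho_\gamma(n)\in\mathscr T$ has the nowhere vanishing symbol $\pi(n)\circ\gamma$. So it is Fredholm, with index minus the winding number. It is a normal operator, so $\ker\rho_\gamma(n)=\ker\rho_\gamma(n)^*$ and the index is $0$. $\square$

We therefore look for a region $X$ and a collection $\mathcal F$ with this property: whenever $Z(a),Z(b)\in\mathcal F$ but $Z(a)\cap Z(b)\notin\mathcal F$, with $a,b\ge0$, the map $a+ib$ carries some loop to a curve of winding number $1$ about some point.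

## 6. Why a triangle and not a square: large sets

Let us try the square $X=[-\frac12,\frac12]^2$, and let $\mathcal F$ consist of the closed sets that have a component joining the top side to the bottom side. With $x=\mathrm{Re}\,z$, the elements $v=\frac12+x$ and $w=\frac12-x$ lie in the commutative algebra $C^*(1,x)$. The zero sets of $\pi(v),\pi(w)$ are the left and the right side, both in $\mathcal F$. But $v+w=1$ has empty zero set. So $I_{C^*(1,x)}$ is not closed under sums, and (1) fails. The reason is that $\mathcal F$ contains two disjoint sets, separated here by a function of a single self-adjoint element. We need a notion of connectedness for which any two such sets meet, and the three sides of a triangle supply it.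

Let $p_1,p_2,p_3$ be the cube roots of unity, $\Delta=\mathrm{conv}\{p_1,p_2,p_3\}\subset\mathbb C$, and $\alpha_i$ the closed side opposite $p_i$. So $p_i$ lies on the two sides other than $\alpha_i$.

**Definition (spanning, large).** A subset of $\Delta$ is *spanning* if it meets $\alpha_1$, $\alpha_2$ and $\alpha_3$. A closed set $F\subset\Delta$ is *large* if some connected component of $F$ is spanning; equivalently, if $F$ contains a connected spanning set.

Closed supersets of large sets are large. Each side $\alpha_i$ is large, since its two endpoints lie on the other two sides. The set $\{p_1,p_2,p_3\}$ is spanning but not large, because each component $\{p_i\}$ misses $\alpha_i$. The collection of large sets is not closed under intersection: $\alpha_1\cap\alpha_2=\{p_3\}$ is not large.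

That last pair shows how the index will enter. Let $a,b$ be the first two barycentric coordinates on $\Delta$, so $Z(a)=\alpha_1$ and $Z(b)=\alpha_2$. Then $a+ib$ maps $\Delta$ affinely onto the triangle with vertices $1,i,0$, and the loop $p_1\to p_2\to p_3\to p_1$ goes to $1\to i\to0\to1$, which winds once around each interior point. By Lemma 4, $a$ and $b$ have no commuting self-adjoint lifts in $\mathcal A$. The next two sections show that this happens for every pair of functions whose zero sets are large and meet in a set that is not large.

## 7. Plane topology of spanning sets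

"Open" means relatively open in $\Delta$. Since $\Delta$ is locally path connected, components of open sets are open and path connected.

**Lemma 5.** If $F_1\supset F_2\supset\cdots$ are large, then $\bigcap_nF_n$ is large.

*Proof.* This lemma serves all limit arguments below. Let $K_n$ be a spanning component of $F_n$; it is compact and connected. The nonempty compact subsets of $\Delta$ form a compact space in the Hausdorff metric, so after passing to a subsequence $K_n\to K$.

$K$ is connected. If $K=A\sqcup B$ with $A,B$ nonempty, closed and at distance $d>0$, then for large $n$ the set $K_n$ lies in the union of the open $d/3$-neighborhoods of $A$ and of $B$. These are disjoint, and $K_n$ meets both, a contradiction. $K$ meets $\alpha_i$: points of $K_n\cap\alpha_i$ accumulate at a point of $\alpha_i$, which lies in $K$. Finally $K_n\subset F_m$ for $n\ge m$, so $K\subset F_m$ for all $m$. Thus $K$ is a connected spanning subset of $\bigcap F_n$. $\square$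

**Lemma 6 (crossing).** Let $x,y,x',y'\in\partial\Delta$ be distinct, with $x',y'$ in different components of $\partial\Delta\setminus\{x,y\}$. Then every path in $\Delta$ from $x$ to $y$ meets every path in $\Delta$ from $x'$ to $y'$.

*Proof.* The four points cut $\partial\Delta$ into four arcs. So, possibly after swapping $x'$ and $y'$, there is a homeomorphism $\partial\Delta\to\partial[-1,1]^2$ taking $x,y,x',y'$ to $(-1,0),(1,0),(0,-1),(0,1)$. It extends to $\Delta\to[-1,1]^2$ by coning from the origin, and we may work in the square. Let $h,v:[-1,1]\to[-1,1]^2$ be the two paths, so $h_1(\pm1)=\pm1$ and $v_2(\pm1)=\pm1$. If they are disjoint, then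
$$N(t,s)=\max\big(|h_1(t)-v_1(s)|,\ |h_2(t)-v_2(s)|\big)>0,$$
and
$$(t,s)\mapsto N(t,s)^{-1}\big(v_1(s)-h_1(t),\ h_2(t)-v_2(s)\big)$$
maps the square continuously into its boundary. By Brouwer's theorem there is a fixed point $(t,s)$, and it lies on the boundary. If $t=-1$, the first coordinate of the image is $(v_1(s)+1)/N\ge0$, not $-1$. If $t=1$, it is $(v_1(s)-1)/N\le0$, not $1$. If $s=-1$, the second coordinate is $(h_2(t)+1)/N\ge0$, not $-1$. If $s=1$, it is $(h_2(t)-1)/N\le0$, not $1$. All cases are contradictory. $\square$

**Lemma 7.** Two open connected spanning sets $U_1,U_2\subset\Delta$ intersect.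

*Proof.* Suppose they are disjoint. For each $j$ the sets $U_1\cap\alpha_j$ and $U_2\cap\alpha_j$ are nonempty and open in $\alpha_j$. So we can pick points $x_j\in U_1\cap\alpha_j$ and $y_j\in U_2\cap\alpha_j$ that are not vertices; all six are distinct.

Let $R$ be the arc of $\partial\Delta\setminus\{x_1,x_2\}$ that contains $p_3$. The other arc $R'$ contains $\alpha_3$, so $y_3\in R'$. If $y_1\in R$ or $y_2\in R$, then a path in $U_2$ from that point to $y_3$ meets a path in $U_1$ from $x_1$ to $x_2$ by Lemma 6, a contradiction. So $y_1,y_2\in R'$: on $\alpha_1$ the point $y_1$ lies between $x_1$ and $p_2$, and on $\alpha_2$ the point $y_2$ lies between $x_2$ and $p_1$. Now look at the arcs of $\partial\Delta\setminus\{y_1,y_2\}$. The one containing $p_3$ contains $x_1$, and the other contains $\alpha_3\ni x_3$. By Lemma 6 a path in $U_1$ from $x_1$ to $x_3$ meets a path in $U_2$ from $y_1$ to $y_2$, a contradiction. $\square$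

The next lemma is a duality: if a closed set is not large, its complement is.

**Lemma 8.** If $N\subset\Delta$ is closed and not large, then some component of $\Delta\setminus N$ is spanning.

We use Sperner's lemma: if the vertices of a triangulation of $\Delta$ are labelled $1,2,3$ so that $p_i$ has label $i$ and no vertex on $\alpha_i$ has label $i$, then some small triangle carries all three labels.

*Proof.* If $N=\emptyset$, the component $\Delta$ is spanning. Otherwise let $N_\rho=\{x\in\Delta:\mathrm{dist}(x,N)\le\rho\}$. The closed sets $N_{1/n}$ decrease to $N$, so by Lemma 5 some $N_\rho$ with $\rho>0$ is not large. Suppose that no component of $\Delta\setminus N$ is spanning.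

Triangulate $\Delta$ with mesh less than $\rho/2$. Call a vertex black if it lies in $N_{\rho/2}$, and white otherwise. An edge joining two black vertices lies in $N_\rho$. An edge joining two white vertices lies in $\Delta\setminus N$, since its points are closer than $\rho/2$ to a vertex at distance more than $\rho/2$ from $N$. Join vertices by the edges whose ends have the same colour, and call the connected components of this graph *clusters*, identified with the union of their vertices and edges. A black cluster is a connected subset of $N_\rho$, which is not large. A white cluster is a connected subset of $\Delta\setminus N$, so it lies in a component that is not spanning. Either way, every cluster misses some side.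

Label each vertex with the least $i$ such that its cluster misses $\alpha_i$. A vertex on $\alpha_i$ is not labelled $i$. The vertex $p_i$ lies on the two other sides, so it is labelled $i$. By Sperner's lemma some small triangle has labels $1,2,3$. Two of its three vertices have the same colour, so they are in one cluster and have the same label, a contradiction. $\square$

## 8. Large zero sets with small intersection force a winding number

**Lemma 9 (key lemma).** Let $a,b:\Delta\to[0,\infty)$ be continuous with $Z(a),Z(b)$ large and $Z(a)\cap Z(b)$ not large. Put $f=a+ib$. Then there are a loop $\gamma:\mathbb T\to\Delta$ and $\lambda\in\mathbb C\setminus f(\gamma(\mathbb T))$ such that $f\circ\gamma$ has winding number $1$ about $\lambda$.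

*Proof.*

**Step 1.** *We find three open spanning sets that control $a$ and $b$.* The closed sets $\{\max(a,b)\le1/n\}$ decrease to $Z(a)\cap Z(b)$. By Lemma 5 there is $\delta>0$ with $\{\max(a,b)\le\delta\}$ not large, and by Lemma 8 some component $\Gamma$ of $\{\max(a,b)>\delta\}$ is spanning. Let $E$ be the component of $\{a<\delta/4\}$ containing a spanning component of $Z(a)$, and $F$ the component of $\{b<\delta/4\}$ containing a spanning component of $Z(b)$. Then $\Gamma,E,F$ are open, path connected and spanning.

**Step 2.** *We build the loop.* By Lemma 7 choose $x\in E\cap F$, $y\in F\cap\Gamma$, $w\in\Gamma\cap E$. Let $\gamma$ go from $x$ to $y$ in $F$, from $y$ to $w$ in $\Gamma$, and from $w$ to $x$ in $E$. Let $\lambda=\frac\delta2(1+i)$ and $k=f-\lambda$.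

**Step 3.** *We locate $k$.* On $F$ we have $\mathrm{Im}\,k<0$. On $\Gamma$, $\mathrm{Re}\,k>0$ or $\mathrm{Im}\,k>0$. On $E$, $\mathrm{Re}\,k<0$. So $k\ne0$ along $\gamma$. At $x$ both $\mathrm{Re}\,k$ and $\mathrm{Im}\,k$ are negative. At $y$ we have $b<\delta/4$, hence $a>\delta$, so $\mathrm{Re}\,k>0>\mathrm{Im}\,k$. At $w$ we have $a<\delta/4$, hence $b>\delta$, so $\mathrm{Re}\,k<0<\mathrm{Im}\,k$.

**Step 4.** *We follow the argument of $k$.* Along $F$, $k$ is in the lower half plane; its argument can be followed in $(-\pi,0)$, from a value in $(-\pi,-\frac\pi2)$ to a value in $(-\frac\pi2,0)$. Along $\Gamma$, $k$ avoids the closed third quadrant; its argument continues in $(-\frac\pi2,\pi)$ and ends in $(\frac\pi2,\pi)$. Along $E$, $k$ is in the left half plane; its argument continues in $(\frac\pi2,\frac{3\pi}2)$ and ends in $(\pi,\frac{3\pi}2)$. The total change is a multiple of $2\pi$ and lies in $(\frac{3\pi}2,\frac{5\pi}2)$, so it is $2\pi$. $\square$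

## 9. A family on the universal contraction algebra that no ideal induces

We finish the proof of Theorem A. Let $\mathcal A$ be the algebra of Section 5 and take $X=\Delta$, so $\pi:\mathcal A\to C(\Delta)$ with $\pi(z)(\zeta)=\zeta$. For $V\in\mathbf S(\mathcal A)$ let
$$I_V=\{v\in V:\ Z(\pi(v))\text{ is large}\}.$$
This is (1) with $\mathcal F$ the collection of large sets.

**Step 1.** *Conditions (a), (b) and the easy ideal properties.* By Section 4, (a) and (b) hold and $VI_V\subset I_V$. Also $0\in I_V$, since $Z(0)=\Delta$ is large.

**Step 2.** *Sums: here the key lemma meets the index.* Let $v,w\in I_V$. Then $|v|,|w|\in V$. Put $a=|\pi(v)|=\pi(|v|)$ and $b=|\pi(w)|=\pi(|w|)$; their zero sets $Z(\pi(v)),Z(\pi(w))$ are large. Suppose $Z(a)\cap Z(b)$ were not large, and take $\gamma,\lambda$ from Lemma 9. The element $n=|v|+i|w|-\lambda1\in V$ is normal because $V$ is commutative, and $\pi(n)\circ\gamma=(a+ib)\circ\gamma-\lambda$ is nowhere zero with winding number $1$ about $0$. This contradicts Lemma 4. So $Z(a)\cap Z(b)$ is large, and hence so is $Z(\pi(v+w))\supset Z(a)\cap Z(b)$.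

**Step 3.** *Norm limits.* Let $v\in V$ be a limit of elements of $I_V$, and choose $v_n\in I_V$ with $\|v_n-v\|\le1/n$. On $Z(\pi(v_n))$ we have $|\pi(v)|\le1/n$, so the closed sets $\{|\pi(v)|\le1/n\}$ are large. They decrease to $Z(\pi(v))$, which is large by Lemma 5.

So every $I_V$ is a closed ideal of $V$, and $(I_V)\in\tilde{\mathcal T}(\mathcal A)$.

**Step 4.** *The family is not in the range of $\eta_{\mathcal A}$: three elements sum to $1$.* Let
$$x_i=\tfrac13(1+\bar p_iz+p_iz^*),\qquad i=1,2,3 .$$
These are self-adjoint, and $x_1+x_2+x_3=1$ because $p_1+p_2+p_3=0$. The function $\pi(x_i)(\zeta)=\frac13(1+2\,\mathrm{Re}(\bar p_i\zeta))$ is affine, equal to $1$ at $p_i$ and to $\frac13(1+2\cos\frac{2\pi}3)=0$ at the other two vertices. So it is the $i$-th barycentric coordinate on $\Delta$, and $Z(\pi(x_i))=\alpha_i$ is large. Thus $x_i\in I_{C^*(1,x_i)}$. If $(I_V)=\eta_{\mathcal A}(J)$, then $x_1,x_2,x_3\in J$, so $1\in J$ and $1\in J\cap\mathbb C1=I_{\mathbb C1}$. But $Z(\pi(1))=\emptyset$ is not large, a contradiction.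

So $\eta_{\mathcal A}$ is not surjective. Together with Lemma 2 and Proposition 3 this proves Theorem A. $\blacksquare$

## 10. Quotients, and the full group $C^*$-algebras of free groups

We prove Theorem B. Let $q:\mathcal A'\to\mathcal A$ be a surjective unital $*$-homomorphism, and suppose $\eta_{\mathcal A'}$ is surjective. Let $(I_V)\in\tilde{\mathcal T}(\mathcal A)$. We must find an ideal of $\mathcal A$ that induces it.

**Step 1.** *Pull the family back and use surjectivity upstairs.* By Lemma 1, $\tilde{\mathcal T}(q)((I_V))=(I'_W)$ with $I'_W=\{y\in W:q(y)\in I_{q(W)}\}$. By assumption there is an ideal $J'$ of $\mathcal A'$ with $I'_W=J'\cap W$ for all $W$.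

**Step 2.** *Push $J'$ down.* Every self-adjoint $y\in\ker q$ lies in $I'_{C^*(1,y)}\subset J'$, so $\ker q\subset J'$. Hence $J=q(J')$ is a closed ideal of $\mathcal A$ with $q^{-1}(J)=J'$.

**Step 3.** *Check that $J$ induces $(I_V)$.* Let $v\in V\in\mathbf S(\mathcal A)$ be self-adjoint, and take a self-adjoint $y$ with $q(y)=v$. Since $q(C^*(1,y))=C^*(1,v)$,
$$v\in I_V\iff v\in I_{C^*(1,v)}\iff y\in I'_{C^*(1,y)}\iff y\in J'\iff v\in J.$$
Both $I_V$ and $J\cap V$ are spanned by their self-adjoint elements, so $I_V=J\cap V$.

So $\eta_{\mathcal A}$ is surjective, hence an isomorphism by Lemma 2, and the class is closed under quotients. Consequently $\eta_{\mathcal A'}$ is not an isomorphism whenever $\mathcal A'$ has the algebra of Theorem A as a quotient.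

**Step 4.** *Free groups.* Let $\mathcal A$ be the algebra of Section 5. Put $h_1=\mathrm{Re}\,z$ and $h_2=\mathrm{Im}\,z$; these are self-adjoint contractions generating $\mathcal A$. The map $t\mapsto e^{it}$ is injective on $[-1,1]$, hence a homeomorphism onto its image, so $h_j$ is a continuous function of $e^{ih_j}$ and $h_j\in C^*(e^{ih_j})$. Thus $\mathcal A$ is generated by the two unitaries $e^{ih_1},e^{ih_2}$. For $2\le n\le\infty$, send two free generators of $F_n$ to these unitaries and all others to $1$. The universal property of $C^*(F_n)$ gives a surjection $C^*(F_n)\to\mathcal A$. So $\eta_{C^*(F_n)}$ is not an isomorphism. $\blacksquare$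

## 11. Real rank zero: projections rebuild the ideal

A unital $C^*$-algebra $\mathcal A$ has *real rank zero* if its invertible self-adjoint elements are dense in its self-adjoint elements. For example, $M_n(\mathbb C)$ does, since one can perturb eigenvalues. $C([0,1])$ does not: a real function within $\frac14$ of $t-\frac12$ changes sign and so has a zero. (So real rank zero is not necessary for $\eta_{\mathcal A}$ to be an isomorphism, as commutative algebras show.)

For $h\ge0$ the hereditary subalgebra generated by $h$ is $\overline{h\mathcal Ah}$. We use one theorem without proof, from Brown and Pedersen, *$C^*$-algebras of real rank zero*, J. Funct. Anal. 99 (1991): if $\mathcal A$ has real rank zero, every hereditary $C^*$-subalgebra of $\mathcal A$ has an approximate unit consisting of projections.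

Let $\mathcal A$ be unital of real rank zero and $(I_V)\in\tilde{\mathcal T}(\mathcal A)$. Let $P$ be the set of normal $x\in\mathcal A$ with $x\in I_{C^*(1,x)}$. By (a), for a normal $x\in V$ we have $x\in I_V$ if and only if $x\in P$. Commuting normal elements generate a commutative $C^*$-algebra by Fuglede's theorem, so they lie in a common $V$. We record what the family gives directly.

* (P1) If $x\in P$ and $y$ is normal and commutes with $x$, then $xy\in P$; if also $y\in P$, then $x+y\in P$. (Work in a common $V$; $I_V$ is an ideal.)
* (P2) $uPu^*=P$ for unitaries $u\in\mathcal A$. (Condition (b), since $uC^*(1,x)u^*=C^*(1,uxu^*)$.)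
* (P3) A norm limit of elements of $P\cap V$, for one fixed $V$, is in $P$. ($I_V$ is closed.) In the same way, if $x\in P$ is self-adjoint and $g$ is continuous with $g(0)=0$, then $g(x)\in P$, since $g(x)$ is in the closed ideal of $C^*(1,x)$ generated by $x$.
* (P4) If $e\in P$ and $y$ are self-adjoint and $ey=y$, then $y\in P$. (Taking adjoints, $ye=y$, so $e,y$ commute and $y=ey\in P$ by (P1).)
* (P5) If $p,p'$ are projections that are similar, or have $\|p-p'\|<1$, then $p\in P$ if and only if $p'\in P$.

*Proof of (P5).* Let $p'=sps^{-1}$ with $s$ invertible. Taking adjoints, $(s^*)^{-1}ps^*=sps^{-1}$; multiply by $s^*$ on the left and $s$ on the right to get $ps^*s=s^*sp$. So $p$ commutes with $|s|$, and for the unitary $u=s|s|^{-1}$ we get $upu^*=sp(s^*s)^{-1}s^*=sps^{-1}=p'$. Apply (P2). If $\|p-p'\|<1$, let $s=p'p+(1-p')(1-p)$. Then $sp=p'p=p's$. The element $(p-p')^2=p+p'-pp'-p'p$ commutes with $p$, and compressing it by $p$ and by $1-p$ gives $p-pp'p$ and $(1-p)p'(1-p)$. Hence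
$$s^*s=pp'p+(1-p)(1-p')(1-p)=1-(p-p')^2,$$
and $ss^*=1-(p-p')^2$ by symmetry. Both are invertible, so $s$ is invertible and $p'=sps^{-1}$. $\square$

The plan is to define an ideal from the projections in $P$. For this we need, given projections $p,q\in P$, one projection in $P$ that dominates $p$ and almost dominates $q$. We shall meet partial isometries $z$ with $z^*z\in P$ and want $zz^*\in P$. But (P2) transports membership in $P$ only along unitaries, and in general $z^*z$ and $zz^*$ are not unitarily equivalent: for the unilateral shift one is $1$ and the other is not. The way around this is that the partial isometry we need is a limit of invertible elements. Write $GL(\mathcal A)$ for the set of invertibles.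

**Step 1.** *Transport along limits of invertibles: if $z\in\overline{GL(\mathcal A)}$ is a partial isometry with $z^*z\in P$, then $zz^*\in P$.* Let $g_n\to z$ with $g_n$ invertible, and let $u_n=g_n|g_n|^{-1}$, a unitary. Then $|g_n|\to|z|=z^*z$, so
$$u_nz^*z=g_n+u_n(z^*z-|g_n|)\to z,\qquad u_nz^*zu_n^*=(u_nz^*z)(u_nz^*z)^*\to zz^* .$$
The projections $u_nz^*zu_n^*$ are in $P$ by (P2), and for large $n$ they are at distance less than $1$ from $zz^*$. By (P5), $zz^*\in P$.

**Step 2.** *Approximate joins: if $p,q\in P$ are projections and $\varepsilon>0$, there is a projection $e\in P$ with $e\ge p$ and $\|(1-e)q\|\le\varepsilon$.* Let $y=(1-p)q(1-p)\ge0$ and $\kappa=\varepsilon^2/2$, and let $B$ be the hereditary subalgebra generated by $(y-\kappa)_+$. By the Brown–Pedersen theorem there is a projection $r\in B$ with $\|(1-r)(y-\kappa)_+\|\le\kappa$.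

First we show $r\in P$. Let $k\ge0$ be continuous on $[0,\infty)$ with $k(0)=0$ and $k(t)=t^{-1/2}$ for $t\ge\kappa$. Then $tk(t)^2=1$ for $t\ge\kappa$, so $k(y)yk(y)(y-\kappa)_+=(y-\kappa)_+$, and $k(y)yk(y)$ acts as a unit on $B$. Put $z=r\,k(y)\,q$. Since $k(0)=0$ and $y=y(1-p)$, we have $k(y)=k(y)(1-p)$, and likewise on the left. Hence
$$zz^*=r\,k(y)\,q\,k(y)\,r=r\,k(y)\,(1-p)q(1-p)\,k(y)\,r=r\,k(y)yk(y)\,r=r .$$
So $z$ is a partial isometry. As $zq=z$, we have $q\,z^*z=z^*z$, so $z^*z\in P$ by (P4). Finally, $z$ is a product of the three positive elements $r,k(y),q$, and adding $\frac1n1$ to each factor gives invertible elements converging to $z$. So $z\in\overline{GL(\mathcal A)}$, and $r=zz^*\in P$ by Step 1.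

Since $r\in B\subset(1-p)\mathcal A(1-p)$, we have $rp=pr=0$. So $e=p+r$ is a projection with $e\ge p$, and $e\in P$ by (P1). Moreover $1-e=(1-r)(1-p)=(1-p)(1-r)$, hence
$$\|(1-e)q\|^2=\|(1-e)q(1-e)\|=\|(1-r)y(1-r)\|\le\kappa+\|(1-r)(y-\kappa)_+(1-r)\|\le2\kappa=\varepsilon^2,$$
where we used $\|y-(y-\kappa)_+\|\le\kappa$.

**Step 3.** *The candidate ideal: let $I$ be the closure of $M=\bigcup\{e\mathcal Ae:e\in P\text{ a projection}\}$; then $I$ is a closed two-sided ideal.* Let $x_j\in p_j\mathcal Ap_j$ with $p_j\in P$ projections ($j=1,2$), and let $b\in\mathcal A$. By Step 2 there are projections $e\in P$ with $e\ge p_1$ and $\|(1-e)p_2\|$ as small as we like. Since $x_2=p_2x_2p_2$,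
$$\|x_2-ex_2e\|\le\|(1-e)x_2\|+\|x_2(1-e)\|\le2\|x_2\|\,\|(1-e)p_2\| .$$
Because $x_1=ex_1e$, the elements $x_1+ex_2e$ and $x_1b\,ex_2e$ lie in $e\mathcal Ae$. They are arbitrarily close to $x_1+x_2$ and $x_1bx_2$. By continuity, $I+I\subset I$ and $I\mathcal AI\subset I$. Clearly $I^*=I$, and $I$ is closed under scalars.

Now let $u$ be unitary and $x\in e\mathcal Ae$ with $e\in P$ a projection. Then $ux=(ueu^*)\,u\,x$, where $ueu^*\in P$ is a projection, so $ueu^*\in M\subset I$, and $x\in I$. Hence $ux\in I\mathcal AI\subset I$. Unitaries span $\mathcal A$, so $I$ is a left ideal. Being self-adjoint, it is two-sided.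

**Step 4.** *If $a\ge0$ and $a\in P$, then $a\in I$.* Let $\varepsilon>0$. Pick a projection $r$ in the hereditary subalgebra generated by $(a-\varepsilon)_+$ with $\|(a-\varepsilon)_+-r(a-\varepsilon)_+r\|\le\varepsilon$, and a continuous $g$ with $g(0)=0$ and $g=1$ on $[\varepsilon,\infty)$. Then $g(a)\in P$ by (P3). Since $g(a)(a-\varepsilon)_+=(a-\varepsilon)_+$, we have $g(a)r=r$, so $r\in P$ by (P4). Thus $r(a-\varepsilon)_+r\in M$ is within $2\varepsilon$ of $a$. Let $\varepsilon\to0$.

The converse is harder. An element $a\in I$ is a limit of elements of algebras $e\mathcal Ae$ with $e\in P$, but these need not commute with $a$, and (P3) allows limits only inside one $V$. What (P4) accepts is exact domination: we want a projection $q\in P$ with $q(a-2\varepsilon)_+=(a-2\varepsilon)_+$. We first recall how an idempotent gives a projection with the same range (Kaplansky; see Blackadar, *K-Theory for Operator Algebras*, Prop. 4.6.2).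

**Lemma 10.** Let $f_0$ be an idempotent in a unital $C^*$-algebra. There is a projection $q$ in the algebra with $qf_0=f_0$ and $f_0q=q$, and $q$ is similar to $f_0$.

*Proof.* Let $w=1+(f_0-f_0^*)(f_0-f_0^*)^*\ge1$, which is invertible. Expanding, $w=1+f_0f_0^*+f_0^*f_0-f_0-f_0^*$, and hence $f_0w=f_0f_0^*f_0=wf_0$. So $w$ commutes with $f_0$ and, being self-adjoint, with $f_0^*$. Put $q=f_0f_0^*w^{-1}=w^{-1}f_0f_0^*$, a self-adjoint element. Then $q^2=(f_0f_0^*f_0)f_0^*w^{-2}=f_0wf_0^*w^{-2}=q$. Moreover $f_0q=q$, and $qf_0=w^{-1}f_0f_0^*f_0=f_0$. For the similarity, $(f_0-q)^2=f_0-f_0q-qf_0+q=0$, so $s=1+f_0-q$ is invertible with inverse $1-(f_0-q)$. Since $sf_0=f_0+f_0-qf_0=f_0$ and $qs=q+qf_0-q=f_0$, we get $sf_0=qs$, that is, $q=sf_0s^{-1}$. $\square$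

**Step 5.** *If $a\ge0$ and $a\in I$, then $a\in P$.* Let $\varepsilon>0$. Let $f$ be continuous with $0\le f\le1$, $f=0$ on $[0,\varepsilon]$ and $f=1$ on $[2\varepsilon,\infty)$. Put $h=f(a)$ and $c=(a-2\varepsilon)_+$, so $hc=c$. As $f(0)=0$, we have $h\in I$ and $\overline{h\mathcal Ah}\subset I$. Choose a projection $r\in\overline{h\mathcal Ah}$ with $\|(1-r)h\|<1$.

*First, $r\in P$.* Since $r\in I$, there are a projection $e\in P$ and $x\in e\mathcal Ae$ with $\|r-x\|<\frac18$. Then $\|r-ere\|\le\|r-x\|+\|e(x-r)e\|<\frac14$. Hence the spectrum of the self-adjoint element $ere$ lies within distance less than $\frac14$ of $\{0,1\}$. Let $r'$ be the spectral projection of $ere$ for $(\frac12,\infty)$. It is a continuous function of $ere$ vanishing at $0$, so $r'\in e\mathcal Ae$, and $\|r'-ere\|<\frac14$. Thus $\|r-r'\|<\frac12$. By (P4), from $er'=r'$, we get $r'\in P$, and by (P5) $r\in P$.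

*Second, we rotate $r$ so that it dominates $c$ exactly.* The element $g=1-(1-r)h$ is invertible, and
$$gc=c-(1-r)hc=c-(1-r)c=rc .$$
Let $f_0=g^{-1}rg$, an idempotent. Then $f_0c=g^{-1}r\,gc=g^{-1}r\,rc=g^{-1}rc=g^{-1}gc=c$. Let $q$ be the projection of Lemma 10. It is similar to $f_0$, hence to $r$, so $q\in P$ by (P5). And $qc=qf_0c=f_0c=c$. By (P4), $c=(a-2\varepsilon)_+\in P$. All these elements lie in $C^*(1,a)$ and tend to $a$ as $\varepsilon\to0$, so $a\in P$ by (P3).

**Step 6.** *The ideal $I$ induces the family.* Let $v\in V\in\mathbf S(\mathcal A)$. Since $I_V$ is a closed ideal of the commutative algebra $V$, and $\hat v$ and $|\hat v|^2$ have the same zeros, $v\in I_V\iff v^*v\in I_V$. Also $v\in I\iff v^*v\in I$, by the $C^*$-identity in $\mathcal A/I$. With Steps 4 and 5,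
$$v\in I_V\iff v^*v\in I_V\iff v^*v\in P\iff v^*v\in I\iff v\in I .$$
So $I_V=I\cap V$ for all $V$, that is, $(I_V)=\eta_{\mathcal A}(I)$. Hence $\eta_{\mathcal A}$ is surjective, and by Lemma 2 it is an isomorphism. Since $\eta$ is natural, it is a natural isomorphism on the full subcategory of unital real rank zero algebras; for commutative algebras we saw this in Section 2. This proves Theorem C. $\blacksquare$
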